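# A weighted sum identity for multiple harmonic sums modulo primes

## 1. Five harmonic sums of weight six

Let $p>7$ be a prime. For $1\le j\le 5$ consider the element of $\mathbb F_p$
$$E_j=\sum_{0<n_1<n_2<n_3<n_4<n_5<p}\frac1{n_1n_2n_3n_4n_5}\cdot\frac1{n_j}.$$
I claim that
$$E_1+E_2+2E_3+3E_4+3E_5=0\quad\text{in }\mathbb F_p .$$
Two facts suffice.

First, the substitution $n_i\mapsto p-n_{6-i}$ permutes the index set, and it changes each summand by $(-1)^6=1$ because six inverses occur. It exchanges the places $j$ and $6-j$, so $E_{6-j}=E_j$.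

Second, $E_1+\dots+E_5$ is a symmetric function of the inverses of the nonzero residues: it sums, over all $5$-element subsets and all choices of one element to be doubled, the corresponding product. If $e_i$ denotes the $i$-th elementary symmetric function of the nonzero residues (inversion permutes them), then $e_1e_5=(E_1+\dots+E_5)+6e_6$, since a squarefree product of six inverses arises from $e_1e_5$ in six ways. From $\prod_{n=1}^{p-1}(X-n)=X^{p-1}-1$ we read off $e_1=\dots=e_{p-2}=0$, and $6\le p-2$. So $E_1+\dots+E_5=0$.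

Together,
$$E_1+E_2+2E_3+3E_4+3E_5=4E_1+4E_2+2E_3=2(2E_1+2E_2+E_3)=2(E_1+\dots+E_5)=0 .$$

Small primes must be excluded. For $p=7$ the five indices are all residues but one, say $m$; since $6!=-1$, the product of their inverses is $-m$. The $j$-th index is $j$ if $m>j$ and $j+1$ if $m\le j$. As $\sum_{m\le j}m=\frac{j(j+1)}2$ and $1+\dots+6=0$ in $\mathbb F_7$,
$$E_j=-\Bigl(-\tfrac{j(j+1)}{2}\cdot\tfrac1j+\tfrac{j(j+1)}2\cdot\tfrac1{j+1}\Bigr)=\tfrac12=4,$$
and the weighted sum is $10\cdot4=5\ne0$ in $\mathbb F_7$.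

Where do the coefficients $1,1,2,3,3$ come from? Attach to each place of the sum an integer, $(n_1,\dots,n_5)=(1,1,2,3,3)$, and give the sum with exponents $k_1,\dots,k_5$ the coefficient $n_1^{k_1}\cdots n_5^{k_5}$. In total weight $k_1+\dots+k_5=6$ exactly one exponent is $2$, and the coefficient is $18\,n_j$. So we have shown that the weighted sum vanishes in weight $6$. Does it vanish in every weight? And does it for the list $1,1,2,3,\dots,r-1,r,r$ in place of $1,1,2,3,3$?

## 2. Values modulo almost all primes, and the theorem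

**Definition (harmonic sums).** For a prime $p$ and integers $k_1,\dots,k_d\ge1$ put, in $\mathbb F_p$,
$$H_p(k_1,\dots,k_d)=\sum_{0<n_1<\cdots<n_d<p}n_1^{-k_1}\cdots n_d^{-k_d},\qquad H_p^\star(k_1,\dots,k_d)=\sum_{0<n_1\le\cdots\le n_d<p}n_1^{-k_1}\cdots n_d^{-k_d}.$$

**Definition (the ring $\mathcal A$ and finite multiple zeta values).** Let $\mathcal A=\prod_p\mathbb F_p/\bigoplus_p\mathbb F_p$, the product over all primes. Put $\zeta_{\mathcal A}(k_1,\dots,k_d)=(H_p(k_1,\dots,k_d))_p$ and $\zeta^\star_{\mathcal A}(k_1,\dots,k_d)=(H^\star_p(k_1,\dots,k_d))_p$ in $\mathcal A$.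

Two families of residues give the same element of $\mathcal A$ if and only if they agree for all but finitely many $p$; the failure at $p=7$ above is invisible in $\mathcal A$. Every nonzero integer is invertible modulo all but finitely many primes, so $\mathcal A$ is a $\mathbb Q$-algebra. For example, $\zeta_{\mathcal A}(k)=0$ for all $k\ge1$, because $\sum_{0<n<p}n^{-k}=0$ in $\mathbb F_p$ for $0<k<p-1$. The substitution $n_i\mapsto p-n_{d+1-i}$ gives the reversal rule
$$\zeta(k_d,\dots,k_1)=(-1)^{k_1+\dots+k_d}\,\zeta(k_1,\dots,k_d)\qquad\text{for }\zeta=\zeta_{\mathcal A}\text{ and }\zeta=\zeta_{\mathcal A}^\star. \tag{1}$$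
Splitting $n_i\le n_{i+1}$ into $n_i<n_{i+1}$ and $n_i=n_{i+1}$ shows that $\zeta^\star_{\mathcal A}(k_1,\dots,k_d)$ is the sum of the $2^{d-1}$ values $\zeta_{\mathcal A}$ obtained by replacing some of the commas by plus signs; for instance $\zeta_{\mathcal A}^\star(k_1,k_2)=\zeta_{\mathcal A}(k_1,k_2)+\zeta_{\mathcal A}(k_1+k_2)$.

**Definition (weighted sums).** For $k\ge1$ and integers $n_1,\dots,n_d$,
$$W_k(n_1,\dots,n_d)=\sum_{\substack{k_1,\dots,k_d\ge1\\k_1+\dots+k_d=k}}n_1^{k_1}\cdots n_d^{k_d}\,\zeta_{\mathcal A}(k_1,\dots,k_d),$$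
and $W_k^\star$ is defined in the same way with $\zeta_{\mathcal A}^\star$.

**Theorem 1.** For $k\in\mathbb Z_{\ge1}$ and a positive odd integer $r$,
$$W_k(1,1,2,3,\dots,r-1,r,r)=0,\qquad W^\star_k(1,1,2,3,\dots,r-1,r,r)=0 .$$

The list consists of $1,2,\dots,r$ in increasing order with $1$ and $r$ each repeated twice; it has $d=r+2$ entries. The question comes from Minoru Hirose, Hideki Murahara, Shingo Saito, "Weighted sum formula for multiple harmonic sums modulo primes", arXiv:1808.00844 (2018), where the alternatives are to prove or disprove the statement. We prove it. For $r=1$ we read the list as $1,1,1$; the next lemma shows that any other reading is harmless.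

**Lemma 1.** $W_k(1,\dots,1)=W_k^\star(1,\dots,1)=0$ for every $k\ge1$ and any number $m\ge1$ of ones.

*Proof.* In $\mathbb F_p[[x]]$ put $u_n=\frac{x}{n-x}=\sum_{l\ge1}(x/n)^l$ for $0<n<p$. Expanding the products, $\sum_k x^k\sum_{k_1+\dots+k_m=k}H_p(k_1,\dots,k_m)$ is the $m$-th elementary symmetric function of the $u_n$, and the analogous star series is the $m$-th complete symmetric function. For $p>m$, Newton's identities express both as polynomials without constant term in the power sums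
$$\sum_n u_n^j=\sum_{l\ge j}\binom{l-1}{j-1}x^l\sum_{0<n<p}n^{-l}\qquad(1\le j\le m),$$
with coefficients of denominator prime to $p$. The inner sum is $0$ for $0<l<p-1$. So the coefficient of $x^k$ vanishes as soon as $p>\max(m,k+1)$. $\square$

## 3. How far reversal and symmetric sums reach

The opening example used only the reversal rule and the vanishing of symmetric sums. Let us see what they give for general odd $r$ and $d=r+2$. For $k<d$ the sums are empty, and for $k=d$ we have $W_d(n_1,\dots,n_d)=n_1\cdots n_d\,W_d(1,\dots,1)=0$, and likewise for the star version.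

For $k=d+1$, let $\zeta_j$ be the value with exponent $2$ at place $j$ and $1$ elsewhere. The weight $d+1$ is even, so $\zeta_{d+1-j}=\zeta_j$ by (1). The list satisfies $n_j+n_{d+1-j}=r+1$. Hence
$$\sum_jn_j\zeta_j=\tfrac12\sum_j(n_j+n_{d+1-j})\zeta_j=\tfrac{r+1}2\sum_j\zeta_j=0$$
by Lemma 1, and the argument is the same for the star version.

Already one weight further this stops. Take $r=3$ and $k=7$, and for $1\le i\le j\le5$ let $\zeta_{ij}$ be the value $\zeta_{\mathcal A}$ at the exponent vector $(1,1,1,1,1)$ with one unit added at place $i$ and one at place $j$. Then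
$$W_7(1,1,2,3,3)=18\sum_{i\le j}n_in_j\,\zeta_{ij}.$$
The weight is odd, so reversal reads $\zeta_{ij}+\zeta_{6-j,6-i}=0$. The symmetric sums are $\sum_i\zeta_{ii}=0$ and $\sum_{i<j}\zeta_{ij}=0$. In every linear combination of these relations, $\zeta_{ij}$ and $\zeta_{6-j,6-i}$ have the same coefficient. In $W_7/18$, however, $\zeta_{11}$ has coefficient $1$ and $\zeta_{55}$ has coefficient $9$. So these two families of relations cannot give $W_7=0$, and we need relations of another kind.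

## 4. Partial sums of variables: a polynomial identity

From now on $r\ge1$, $d=r+2$, $[r]=\{1,\dots,r\}$; for $S\subset[r]$ write $S^c=[r]\setminus S$ and $x_S=\sum_{i\in S}x_i$, and put $s=x_{[r]}$ and $M_i=[r]\setminus\{i\}$. The integers $1,2,\dots,r$ are the partial sums of $1+1+\dots+1$. We replace the ones by variables: for $\sigma\in\mathfrak S_r$ let
$$(a_1(\sigma),\dots,a_d(\sigma))=\bigl(x_{\sigma(1)},\,x_{\sigma(1)},\,x_{\sigma(1)}+x_{\sigma(2)},\,\dots,\,x_{\sigma(1)}+\dots+x_{\sigma(r)},\,x_{\sigma(1)}+\dots+x_{\sigma(r)}\bigr). \tag{2}$$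
For $r=3$ and $\sigma=\mathrm{id}$ this is $(x_1,\,x_1,\,x_1+x_2,\,x_1+x_2+x_3,\,x_1+x_2+x_3)$.

**Theorem 2.** Let $r$ be odd and $k\ge1$. In $\mathcal A[x_1,\dots,x_r]$, both for $\zeta=\zeta_{\mathcal A}$ and for $\zeta=\zeta_{\mathcal A}^\star$,
$$\sum_{\sigma\in\mathfrak S_r}x_{\sigma(1)}\sum_{\substack{k_1,\dots,k_d\ge1\\k_1+\dots+k_d=k}}\ \prod_{j=1}^d a_j(\sigma)^{k_j-1}\,\zeta(k_1,\dots,k_d)=0. \tag{3}$$

*Theorem 2 implies Theorem 1.* Put all $x_i=1$. Then $(a_j(\sigma))=(1,1,2,\dots,r,r)=(n_1,\dots,n_d)$ for every $\sigma$, and (3) reads $r!\sum\prod_jn_j^{k_j-1}\zeta(k_1,\dots,k_d)=0$. Divide by $r!$ and multiply by $\prod_jn_j$. $\square$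

## 5. A noncommuting variable that produces the weights

How can the factors $a_j^{k_j-1}$ be generated? Give each letter $c$ of an alphabet a *weight* $|c|$, a linear form in the $x_i$, and let the weight of a word be the sum of the weights of its letters. Adjoin a variable $H$ with $[H,u]=|u|u$ for every word $u$, that is, $Hu=u(H+|u|)$. Moving all $H$ to the right,
$$H^{m_0}c_1H^{m_1}c_2\cdots c_DH^{m_D}=c_1\cdots c_D\prod_{j=0}^D\bigl(H+|c_{j+1}\cdots c_D|\bigr)^{m_j}. \tag{4}$$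
Suppose $c_1\cdots c_D$ has total weight $0$, and put $a_j=|c_1\cdots c_j|$. Then $|c_{j+1}\cdots c_D|=-a_j$. If we set $H=0$ on the right, the factors for $j=0$ and $j=D$ are $0^{m_0}$ and $0^{m_D}$, so only $m_0=m_D=0$ survives, and what survives is $c_1\cdots c_D\prod_{j=1}^{D-1}(-a_j)^{m_j}$.

For $r=1$, take letters $A,B,C$ of weights $x,0,-x$. The word $ABBC$ has partial weights $x,x,x,0$, and $AH^{m_1}BH^{m_2}BH^{m_3}C$ contributes $(-x)^{m_1+m_2+m_3}ABBC$. In general, let $A_i$ have weight $x_i$, $B$ weight $0$ and $C$ weight $-s$. Then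
$$A_{\sigma(1)}\,B\,A_{\sigma(2)}\cdots A_{\sigma(r)}\,B\,C$$
has partial weights $a_1(\sigma),\dots,a_d(\sigma),0$: the weightless letter $B$ produces the two repetitions.

So suppose that we have a series $J$ in noncommuting variables $e_0,e_1$ whose coefficient on $e_1e_0^{k_1-1}e_1\cdots e_1e_0^{k_d-1}e_1$ is a finite multiple zeta value. Substituting $e_0\mapsto H$ and $e_1\mapsto$ (sum of the letters) turns the sum in (3) into a coefficient of the result. To show that this coefficient vanishes we need equations for $J$. The key is that $J$ can be chosen to be a Lie series that satisfies two conjugacy equations at once.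

Let $L=\bigoplus_{m\ge1}L_m\subset\mathbb Z\langle e_0,e_1\rangle$ be the free Lie ring on $e_0,e_1$, graded by degree; for instance $L_1=\mathbb Ze_0+\mathbb Ze_1$ and $L_2=\mathbb Z[e_0,e_1]$. By the Poincaré–Birkhoff–Witt theorem each $L_m$ is free of finite rank and $L_m\otimes\mathbb F_p$ embeds in $\mathbb F_p\langle e_0,e_1\rangle$.

**Theorem 3.** There are $\varphi,\psi\in\prod_{m\ge2}L_m\otimes\mathcal A$ such that $J:=e^{-\varphi}e_1e^{\varphi}\in\mathcal A\langle\langle e_0,e_1\rangle\rangle$ satisfies $e_0-J=e^{-\psi}(e_0-e_1)e^{\psi}$, and such that for $h\ge1$ the coefficient of $e_1e_0^{k_1-1}e_1\cdots e_1e_0^{k_h-1}e_1$ in $J$ is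
$$\zeta_{\mathcal A}(k_h,\dots,k_1)=(-1)^{k_1+\dots+k_h}\zeta_{\mathcal A}(k_1,\dots,k_h). \tag{5}$$

As an example consider degree at most $3$. Write $\varphi=c[e_0,e_1]+\cdots$. Then $J=e_1+c\,[e_1,[e_0,e_1]]+(\deg\ge4)$, and $[e_1,[e_0,e_1]]=2e_1e_0e_1-e_1e_1e_0-e_0e_1e_1$. The coefficient of $e_1e_0e_1$ must be $\zeta_{\mathcal A}(2)=0$, so $c=0$. The coefficient of $e_1e_1$ is $0$, in agreement with $\zeta_{\mathcal A}(1)=0$.

## 6. Proof of Theorem 3: a differential equation in characteristic $p$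

The proof works modulo one prime $p\ge5$ at a time, in degrees less than $p$.

**Conventions.** Let $\mathcal U=\mathbb F_p\langle e_0,e_1\rangle/(\text{degree}\ge p)$ with augmentation ideal $I$, so $I^p=0$. Let $\mathfrak l=\bigoplus_{m<p}\mathfrak l_m\subset\mathcal U$ with $\mathfrak l_m=L_m\otimes\mathbb F_p$. For a commutative $\mathbb F_p$-algebra $S$, not necessarily unital, put $G(S)=\exp(\mathfrak l\otimes S)$. Because $I^p=0$, the series $\exp$ and $\log$ are finite and involve only denominators prime to $p$; they are mutually inverse bijections between $I\otimes S$ and $1+I\otimes S$. (In this section $S,S',S''$ are algebras or subspaces; later $S$ is a subset of $[r]$.)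

**Lemma 2.** $G(S)$ is a group. For $g=e^u\in G(S)$, $f\in\mathfrak l\otimes S$ and a derivation $\theta$ of $S$, the elements
$$g^{-1}fg=\sum_{n\ge0}\frac{(-\mathrm{ad}\,u)^n}{n!}(f),\qquad g^{-1}\theta(g)=\sum_{n\ge0}\frac{(-\mathrm{ad}\,u)^n}{(n+1)!}(\theta u)$$
lie in $\mathfrak l\otimes S$.

*Proof.* Inverses are clear: $(e^u)^{-1}=e^{-u}$. For products, consider $\log(e^ue^v)$ in $\mathbb Z_{(p)}\langle u,v\rangle/(\deg\ge p)$; its coefficients are $p$-integral. Its degree $m$ part $P_m$ is a Lie polynomial over $\mathbb Q$ by the Baker–Campbell–Hausdorff theorem, so Dynkin's theorem gives $P_m=\frac1m\ell(P_m)$, where $\ell$ replaces a word by its left-normed bracket. Since $m<p$, $P_m$ is a Lie polynomial over $\mathbb Z_{(p)}$. Now substitute elements of $\mathfrak l\otimes S$ for $u,v$; words of length at least $p$ go to $I^p=0$.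

The first formula is the usual expansion of conjugation. For the second, over $\mathbb Q$ and with a parameter $\epsilon$, put $E(\epsilon)=e^{-\epsilon u}\theta(e^{\epsilon u})$. Then $\frac{dE}{d\epsilon}=-ue^{-\epsilon u}\theta(e^{\epsilon u})+e^{-\epsilon u}\theta(ue^{\epsilon u})=e^{-\epsilon u}(\theta u)e^{\epsilon u}$, and integrating the expansion of the right side from $0$ to $1$ gives the formula. Both formulas are universal identities in $u$ and $v=f$ or $v=\theta u$; in degrees less than $p$ only $n\le p-2$ occurs, so they have $p$-integral coefficients and may be specialized to $\mathcal U\otimes S$. $\square$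

**Lemma 3 (gauge lemma).** Let $S$ be a commutative unital $\mathbb F_p$-algebra with derivation $\theta$, and let $S=S'\oplus S''$ as vector spaces with $\theta:S''\to S''$ bijective. For every $A\in\mathfrak l\otimes S$ there are $g\in G(S)$ and $X\in\mathfrak l\otimes S'$ with $\theta g=Ag-gX$.

*Proof.* For $g\in G(S)$ put $A_g=g^{-1}Ag-g^{-1}\theta g$, which is in $\mathfrak l\otimes S$ by Lemma 2. The equation we want says $X=A_g$. Suppose the components of $A_g$ of degree less than $m$ lie in $\mathfrak l\otimes S'$. Choose $u\in\mathfrak l_m\otimes S''$ with $\theta u$ equal to the $S''$-part of the degree $m$ component of $A_g$. Then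
$$A_{ge^u}=e^{-u}A_ge^u-e^{-u}\theta(e^u)\equiv A_g-\theta u\pmod{\text{degree}>m},$$
because brackets of $u$ with $A_g$ have degree at least $m+1$ and brackets of $u$ with $\theta u$ degree at least $2m>m$. So now all components of degree at most $m$ lie in $\mathfrak l\otimes S'$. Start with $g=1$ and apply this for $m=1,\dots,p-1$. $\square$

**The ring and the equation.** Let $z=1-t$ and
$$w=\frac t{1-t}=z^{-1}-1,\qquad \omega=w^p=\frac{t^p}{1-t^p}=z^{-p}-1,\qquad\theta=t\frac d{dt}.$$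
Then $\theta w=w(1+w)$ and $\theta\omega=0$. Let $S_0=\mathbb F_p[w]=\mathbb F_p[z^{-1}]\subset\mathbb F_p[[t]]$. Note that $\theta S_0\subset w(1+w)S_0$, so all elements of $\theta S_0$ vanish at $w=0$ and at $w=-1$. We study $\theta g=Ag$ with $A=e_0+we_1$, up to gauge, near the three points $w=0$, $w=\infty$ (that is, $z=0$) and $w=-1$.

**Splitting of $S_0$.** This makes Lemma 3 applicable to $S_0$. As $z^p=1-t^p$, the elements of $S_0$ are exactly the fractions $P(t)/(1-t^p)^m$ with $\deg P\le pm$. Splitting $P$ by exponents modulo $p$ gives $f=\sum_{i\in\mathbb Z/p}f_i$ with $f_i\in S_0$ and $\theta f_i=if_i$. The possible $f_0$ are the $P_0(t)/(1-t^p)^m$ with $P_0$ a polynomial in $t^p$ of degree at most $m$ in $t^p$, that is, exactly the elements of $\mathbb F_p[(1-t^p)^{-1}]=\mathbb F_p[\omega]$. So $S_0=\mathbb F_p[\omega]\oplus S_0^{\ne}$, where $S_0^{\ne}$ collects the parts with $i\ne0$, and $\theta$ is bijective on $S_0^{\ne}$. For example $w=\sum_{n\ge1}t^n=\frac{t+t^2+\dots+t^p}{1-t^p}$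 has $\mathbb F_p[\omega]$-component $\omega$. Moreover $\theta^{p-1}w=\sum n^{p-1}t^n=w-\omega$, and $\phi=\sum_{i=1}^{p-1}\frac{i^{-1}t^i}{1-t^p}\in S_0^{\ne}$ satisfies $\theta\phi=w-\omega$.

**Step 1. A solution over $S_0$, normalized at $w=0$.** Lemma 3 gives $g\in G(S_0)$ and $X\in\mathfrak l\otimes\mathbb F_p[\omega]$ with
$$\theta g=Ag-gX. \tag{6}$$
At $w=0$ the left side vanishes, so $e_0g(0)=g(0)X(0)$. Replacing $(g,X)$ by $(g\,g(0)^{-1},\,g(0)Xg(0)^{-1})$ preserves (6), and we may assume $g(0)=1$ and $X(0)=e_0$.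

**Step 2. A solution near $z=0$.** On $\mathbb F_p[[z]]$ let $\theta_1=w^{-1}\theta$. Since $\theta=-(1-z)\frac d{dz}$ and $w^{-1}=\frac z{1-z}$, we have $\theta_1=-z\frac d{dz}$ and $w^{-1}A=e_1+\frac z{1-z}e_0\in\mathfrak l\otimes\mathbb F_p[[z]]$. Now $\mathbb F_p[[z]]$ is the direct sum of $\mathbb F_p[[z^p]]$ and the series with exponents prime to $p$, and $\theta_1$ is bijective on the latter. Lemma 3 gives $h\in G(\mathbb F_p[[z]])$ and $V\in\mathfrak l\otimes\mathbb F_p[[z^p]]$ with $\theta_1h=w^{-1}Ah-hV$, that is,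
$$\theta h=Ah-w\,hV. \tag{7}$$
At $z=0$ the element $\theta_1h$ vanishes, so $e_1h(0)=h(0)V(0)$.

**Step 3. Comparing the two solutions through a $p$-th power.** Let $K=\mathbb F_p((z))\supset S_0$ and $\gamma=g^{-1}h\in G(K)$. From (6) and (7),
$$\theta\gamma=-g^{-1}(Ag-gX)g^{-1}h+g^{-1}(Ah-whV)=X\gamma-w\gamma V. \tag{8}$$
We turn this differential equation into a purely algebraic one. On $\mathcal U\otimes K$ let $\lambda$ be left multiplication by $X$ and $\rho$ right multiplication by $V$. They are $K$-linear and commute with each other. They commute with $\theta$, because $\theta$ kills $\mathbb F_p[\omega]$ and $\mathbb F_p[[z^p]]$. Also $\lambda^p=\rho^p=0$. Put $y=-\lambda+w\rho$ and $\mathcal T=\theta+y$; then (8) says $\mathcal T\gamma=0$.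

Jacobson's formula in characteristic $p$ says $(y+\theta)^p=y^p+\theta^p+\sum_{i=1}^{p-1}s_i$, where $i\,s_i$ is the coefficient of $\xi^{i-1}$ in $\mathrm{ad}(\xi y+\theta)^{p-1}(y)$. Here $(\mathrm{ad}\,\theta)^n(y)=\theta^n(w)\rho$ for $n\ge1$, and all these operators commute with $y$. So $\mathrm{ad}(\xi y+\theta)^{p-1}(y)=\theta^{p-1}(w)\rho=(w-\omega)\rho$ has no positive power of $\xi$: $s_1=(w-\omega)\rho$ and the other $s_i$ vanish. Further $y^p=-\lambda^p+w^p\rho^p=0$. Finally $\theta^p=\theta$ on $K$: both are derivations of $K$, so they kill $K^p=\mathbb F_p((z^p))$; they agree at $t$, as $\theta t=t=\theta^pt$, hence at $z=1-t$; and $K=\bigoplus_{i<p}z^iK^p$. Therefore $\mathcal T^p=\theta+(w-\omega)\rho$, and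
$$0=\mathcal T^p\gamma-\mathcal T\gamma=(w-\omega)\gamma V+X\gamma-w\gamma V,\qquad\text{that is,}\qquad X\gamma=\omega\,\gamma V. \tag{9}$$

**Step 4. Correcting $\gamma$ to a $\theta$-constant.** Let $\delta=\exp(\phi X/\omega)\,\gamma\in G(K)$. As $\theta(X/\omega)=0$, the element $\theta(\phi X/\omega)=(w-\omega)X/\omega$ commutes with $\phi X/\omega$. By (8) and (9),
$$\theta\delta=\exp(\phi X/\omega)\Bigl[(w-\omega)\tfrac X\omega\gamma+X\gamma-w\gamma V\Bigr]=\exp(\phi X/\omega)\,\tfrac w\omega\bigl[X\gamma-\omega\gamma V\bigr]=0.$$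
The kernel of $\theta=-(1-z)\frac d{dz}$ on $K$ is $\mathbb F_p((z^p))$. So $\delta$ and $\log\delta$ have coefficients there, and $\delta\in G(\mathbb F_p((z^p)))$. As $X$ commutes with $\exp(\phi X/\omega)$, (9) gives
$$X\delta=\omega\,\delta V. \tag{10}$$

**Step 5. Factoring $\delta$, and the two conjugacies.** We split $\delta$ so that the $X$-side becomes polynomial in $\omega$ and the $V$-side regular at $z=0$. First, $\mathbb F_p((z^p))=\omega\mathbb F_p[\omega]+\mathbb F_p[[z^p]]$: the polynomials in $z^{-p}$ that vanish at $z^{-p}=1$ form $\omega\mathbb F_p[\omega]$, and $z^{-pn}=(z^{-pn}-1)+1$. Hence $\delta=\delta_-\delta_+$ with $\delta_-\in G(\omega\mathbb F_p[\omega])$ and $\delta_+\in G(\mathbb F_p[[z^p]])$. Indeed, suppose $\delta=\delta_-'\varepsilon\delta_+'$ with $\log\varepsilon$ in degrees at least $m$ and with degree $m$ part $c_-+c_+$, split according to the sum. Then pass to $\delta'_-e^{c_-}$, $e^{-c_-}\varepsilon e^{-c_+}$, $e^{c_+}\delta'_+$;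 the logarithm of the new middle factor starts in degree at least $m+1$. Begin with $\varepsilon=\delta$, $\delta_\pm'=1$.

Put $X'=\delta_-^{-1}X\delta_-\in\mathfrak l\otimes\mathbb F_p[\omega]$. From (10), $X'\delta_+=\omega\,\delta_+V$, so $X'/\omega=\delta_+V\delta_+^{-1}\in\mathfrak l\otimes\mathbb F_p[[z^p]]$. Since $\omega=z^{-p}-1$ has order $-p$ in $z$, the polynomial $X'$ has degree at most $1$ in $\omega$. At $\omega=0$ we have $\delta_-=1$, so there $X'$ equals $X(0)=e_0$. Therefore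
$$X'=e_0+\omega J\qquad\text{with }J\in\mathfrak l\text{ constant}.$$
At $z=0$ we have $\omega^{-1}=\frac{z^p}{1-z^p}=0$. Evaluating $X'/\omega=\omega^{-1}e_0+J$ there and using $V(0)=h(0)^{-1}e_1h(0)$,
$$J=\delta_+(0)V(0)\delta_+(0)^{-1}=\Phi^{-1}e_1\Phi,\qquad\Phi:=h(0)\delta_+(0)^{-1}\in G(\mathbb F_p).$$
Next let $g'=g\delta_-\in G(S_0)$. As $\theta\delta_-=0$, (6) gives
$$\theta g'=Ag'-g'(e_0+\omega J),\qquad g'(0)=1. \tag{11}$$
At $w=-1$ the left side vanishes and $\omega=(-1)^p=-1$. Hence $(e_0-e_1)\Psi=\Psi(e_0-J)$ with $\Psi:=g'|_{w=-1}\in G(\mathbb F_p)$, that is, $e_0-J=\Psi^{-1}(e_0-e_1)\Psi$.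

**Step 6. The coefficients of $J$ are harmonic sums.** Expand $g'=\sum_{N\ge0}g_Nt^N$ with $g_0=1$, and put $G_N=\sum_{m\le N}g_m$. Since $w=\sum_{n\ge1}t^n$ and $\omega=t^p+t^{2p}+\cdots$, comparing coefficients of $t^N$ in (11) gives
$$Ng_N=[e_0,g_N]+e_1G_{N-1}\quad(0<N<p),\qquad 0=[e_0,g_p]+e_1G_{p-1}-J. \tag{12}$$
Every word in $[e_0,g_p]$ starts or ends with $e_0$. So on words that start and end with $e_1$, $J$ has the coefficients of $e_1G_{p-1}$. To compute $G_{p-1}$ on words ending with $e_1$ we work modulo the left ideal $\mathcal Ue_0$, which $\mathrm{ad}(e_0)$ preserves and modulo which $\mathrm{ad}(e_0)f\equiv e_0f$. By (12), for $0<N<p$,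
$$g_N=\sum_{j\ge0}N^{-j-1}\mathrm{ad}(e_0)^j(e_1G_{N-1})\equiv(N-e_0)^{-1}e_1G_{N-1}.$$
So $G_N\equiv\bigl(1+(N-e_0)^{-1}e_1\bigr)G_{N-1}$, and $G_{p-1}\equiv\prod_N\bigl(1+(N-e_0)^{-1}e_1\bigr)$ with $N$ decreasing from $p-1$ to $1$ from left to right. As $(N-e_0)^{-1}e_1=\sum_{k\ge1}N^{-k}e_0^{k-1}e_1$, for $k_1+\dots+k_h+1<p$ the coefficient of $e_1e_0^{k_1-1}e_1\cdots e_1e_0^{k_h-1}e_1$ in $J$ is
$$\sum_{p>N_1>\dots>N_h>0}N_1^{-k_1}\cdots N_h^{-k_h}=H_p(k_h,\dots,k_1).$$

**Step 7. Removing linear terms.** Theorem 3 asks for $\varphi,\psi$ without degree-one part. Let $\log\Phi=ce_0+c'e_1+(\deg\ge2)$. Replace $(J,\Phi,\Psi)$ by $(e^{ce_0}Je^{-ce_0},\ e^{-c'e_1}\Phi e^{-ce_0},\ \Psi e^{-ce_0})$. Both relations persist: $e^{-c'e_1}$ commutes with $e_1$, and $e^{ce_0}(e_0-J)e^{-ce_0}=e_0-e^{ce_0}Je^{-ce_0}$. Coefficients on words that start and end with $e_1$ do not change, since $\mathrm{ad}(e_0)(\cdot)$ contains only words that start or end with $e_0$. Now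 $\log\Phi$ has no linear term, so $J$ has no degree $2$ part. If $\log\Psi$ has linear part $\alpha e_0+\beta e_1$, the degree $2$ part of $e_0-J=\Psi^{-1}(e_0-e_1)\Psi$ gives $0=[e_0-e_1,\alpha e_0+\beta e_1]=(\alpha+\beta)[e_0,e_1]$, so $\beta=-\alpha$. Replacing $\Psi$ by $e^{-\alpha(e_0-e_1)}\Psi$ keeps the relation and removes the linear part.

**Step 8. Collecting the primes.** The degree $m$ parts of $\log\Phi$ and $\log\Psi$ lie in $L_m\otimes\mathbb F_p$ for all $p>\max(m,3)$. As $L_m$ is free of finite rank, these families define $\varphi_m,\psi_m\in L_m\otimes\mathcal A$; put $\varphi=\sum_{m\ge2}\varphi_m$ and $\psi=\sum_{m\ge2}\psi_m$. Each homogeneous component of the asserted identities involves finitely many of these and holds for all sufficiently large $p$, hence in $\mathcal A$. The two forms in (5) agree by (1). This proves Theorem 3. $\square$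

## 7. Substituting weighted letters into $J$

The substitution of Section 5 involves infinite sums, because $H$ has no nilpotency. They converge in the degree of the $x_i$, and this section makes that precise.

**Coefficients.** Let $P=\mathcal A[x_1,\dots,x_r]$, graded by degree. For $S\ne\emptyset$ the form $x_S$ is part of a linear coordinate system, so it is a non-zero-divisor in $P$. Let $P'=P[x_S^{-1}:S\ne\emptyset]\supset P$, a $\mathbb Z$-graded ring, and let $\mathcal R$ be the ring of formal sums $\sum_{n\ge n_0}f_n$ with $n_0\in\mathbb Z$ and $f_n\in P'_n$. A sum of elements of $\mathcal R$ whose lowest degrees tend to infinity converges.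

**Words.** Given finitely many letters $c$ with weights $|c|$ (integral linear forms in the $x_i$), let $\mathcal W$ be the free associative $\mathcal R$-algebra on them modulo words of length greater than $r+3$. Let $\mathfrak L\subset\mathcal W$ be the Lie subalgebra over $\mathcal R$ generated by the letters. In each length $\mathfrak L$ is a finitely generated free $\mathcal R$-module and a direct summand of $\mathcal W$, with a basis defined over $\mathbb Z$. Let $\partial$ be the $\mathcal R$-linear derivation with $\partial u=|u|u$ for words $u$; it preserves $\mathfrak L$. Let $\mathcal W[H]=\bigoplus_m\mathcal WH^m$ be the Ore extension with $[H,u]=\partial u$ and $H$ commuting with $\mathcal R$. For instance, if $|A_1|=x_1$, then $HA_1=A_1H+x_1A_1$. The algebra $\mathcal W[H]$ acts on $\mathcal W$, words by left multiplication and $H$ by $\partial$; as $\partial1=0$, the $H^0$-part of an element in normal form ($H$ on the right) is the result of applying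 it to $1$.

**Substitution.** Let $a_0=H+b_0$ and $a_1=b_1$ with $b_0,b_1\in\mathfrak L$, and let $-\kappa\le0$ be a lower bound for the $x$-degrees of the coefficients of $b_0,b_1$. Send $e_0\mapsto a_0$ and $e_1\mapsto a_1$. In the Lie algebra $\mathcal RH+\mathfrak L$ the subalgebra $\mathfrak L$ is an ideal and $[H,H]=0$, so every bracket lies in $\mathfrak L$. Hence $f\in L_m\otimes\mathcal A$ with $m\ge2$ has image $f(a)\in\mathfrak L$, free of $H$. To bound its $x$-degree, expand $f$ into words and then into products of $H,b_0,b_1$. A product with $n$ factors $b$ vanishes if $n>r+3$. Its $H^0$-part is obtained by letting the $m-n$ factors $H$ act by $\partial$, and each raises the $x$-degree by $1$. So it has $x$-degree at least $m-n-\kappa n$, and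
$$f(a)\ \text{has $x$-degree at least}\ m-(1+\kappa)(r+3). \tag{13}$$
Thus for $f=\sum f_m\in\prod_{m\ge2}L_m\otimes\mathcal A$ the sum $f(a)=\sum_mf_m(a)$ converges in $\mathfrak L$. Note that $J=\sum_n\frac1{n!}(-\mathrm{ad}\,\varphi)^n(e_1)=e_1+\sum_{m\ge2}J_m$ with $J_m\in L_m\otimes\mathcal A$. Put
$$\mathcal J(a_0,a_1)=a_1+\sum_{m\ge2}J_m(a)\in\mathfrak L,\qquad\Phi=\exp\varphi(a),\quad\Psi=\exp\psi(a)\in\exp(\mathfrak L).$$
(These $\Phi,\Psi$ replace the ones of Section 6.) Three rules hold.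

**(S1)** $\mathcal J(a_0,a_1)=\Phi^{-1}a_1\Phi$ and $a_0-\mathcal J(a_0,a_1)=\Psi^{-1}(a_0-a_1)\Psi$. In $\sum_n\frac1{n!}(-\mathrm{ad}\,\varphi)^n(e_1)$ only $n\le r+2$ contributes after substitution, since $\varphi(a)$ and $a_1$ have length at least $1$. For fixed $n$ the product of convergent sums may be expanded and regrouped by degree. In $\sum_n\frac1{n!}(-\mathrm{ad}\,\psi)^n(e_0-e_1)$ only $n\le r+3$ contributes, and the same applies.

**(S2)** Let $\tau:\mathcal W\to\mathcal W'$ be an $\mathcal R$-algebra homomorphism that commutes with $\partial$ and maps letters into $\mathfrak L'$, extended by $\tau(H)=H$. Then $\tau\mathcal J(a_0,a_1)=\mathcal J(\tau a_0,\tau a_1)$, and likewise for $\Phi,\Psi$. This is clear for each $J_m$, and $\tau$ is given by finitely many coefficients in $\mathcal R$, hence is continuous. In particular letters may be set to $0$.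

**(S3)** For $v\in\mathfrak L$, $\mathcal J(e^{-v}a_0e^v,e^{-v}a_1e^v)=e^{-v}\mathcal J(a_0,a_1)e^v$. The left side makes sense because $e^{-v}He^v=H+e^{-v}\partial(e^v)\in H+\mathfrak L$. The identity holds for each $J_m$, and multiplication by $e^{\pm v}$ is continuous.

**Coefficient notation.** For $Z\in\mathcal W$ and a word $u$ let $Z(u)$ be the coefficient of $u$ in $Z$, extended linearly to combinations of words; $Z(\emptyset)$ is the constant term. Then $(ZZ')(u)=\sum_{u=u'u''}Z(u')Z'(u'')$, a sum over all ways to cut $u$ into a prefix and a suffix. Let $\mathrm{sh}(u,v)$ be the shuffle product, the sum of all interleavings of $u$ and $v$; for instance $\mathrm{sh}(A_1B,A_2)=A_2A_1B+A_1A_2B+A_1BA_2$. We use three textbook facts, for total lengths at most $r+3$. Elements of $\mathfrak L$ vanish on shuffle products of nonempty words. Elements of $\exp(\mathfrak L)$ are multiplicative: $\Theta(\mathrm{sh}(u,v))=\Theta(u)\Theta(v)$. For $Z\in\mathfrak L$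 and the reversed word, $Z(u^{\mathrm{rev}})=(-1)^{\mathrm{len}(u)+1}Z(u)$, because the anti-automorphism $c\mapsto-c$ of $\mathcal W$ acts on $\mathfrak L$ as $-1$.

## 8. The two alphabets and the translation of Theorem 2

**Letters.** In both cases we have $A_i$ of weight $x_i$ ($i\in[r]$) and $B$ of weight $0$.

- Non-star case: in addition $C$ of weight $-s$; put $a_0=H$ and $a_1=N:=\sum A_i+B+C$.
- Star case: in addition $F_i$ of weight $x_i$ and $Y$ of weight $-s$; with $N_0:=\sum A_i+B$ and $F:=\sum F_i$ put $a_0=H+N_0$ and $a_1=N_0+F+Y$.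

We also write $N_0=\sum A_i+B$ in the non-star case. In each case write $J$ for $\mathcal J(a_0,a_1)$.

**The working equations.** We have $\Psi^{-1}H\Psi=H+\Psi^{-1}\partial\Psi$. In the non-star case $a_0-a_1=H-N$, and in the star case $a_0-a_1=H-F-Y$. So (S1) gives
$$\text{non-star:}\quad\Phi J=N\Phi,\qquad\Psi J=N\Psi-\partial\Psi; \tag{14}$$
$$\text{star:}\quad\Phi J=(N_0+F+Y)\Phi,\qquad\Psi J=\Psi N_0-\partial\Psi+(F+Y)\Psi. \tag{15}$$
Moreover, in both cases and for every letter $c$,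
$$J(c)=1,\qquad\Psi(c)=0. \tag{16}$$
Indeed the length-one part of $J=\Phi^{-1}a_1\Phi$ is that of $a_1$, the sum of all letters. Evaluating the second equation of (14) or (15) at $c$ gives $1=1-|c|\Psi(c)$, so $\Psi(c)=0$ for $c\ne B$. For $c=B$: the length-one part of $\psi_m(a)$ is a combination of $\partial^{m-1}$ applied to the length-one parts of $b_0,b_1$. As $m\ge2$ and $|B|=0$, it vanishes on $B$.

**Coefficients on balanced words.** Here the multiple zeta values enter. Let $c_1\cdots c_{d+1}$ be a word of weight $0$ and $a_j=|c_1\cdots c_j|$. As $J$ is free of $H$, it is the sum of the $H^0$-parts of the images of its associative words. By (4) with $D=d+1$, only $m_0=m_{d+1}=0$ contributes, and then the factor is $\prod_{j=1}^d(-a_j)^{m_j}$.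

In the non-star case $H$ comes from $e_0$ and letters come from $e_1$, so only the words $e_1e_0^{k_1-1}e_1\cdots e_1e_0^{k_d-1}e_1$ of $J$ contribute ($m_j=k_j-1$). By (5),
$$J(c_1\cdots c_{d+1})=\sum_{k_1,\dots,k_d\ge1}\prod_j(-a_j)^{k_j-1}(-1)^{\sum k_j}\zeta(k_1,\dots,k_d)=(-1)^d\sum_{k_1,\dots,k_d\ge1}\prod_ja_j^{k_j-1}\,\zeta(k_1,\dots,k_d) \tag{17}$$
with $\zeta=\zeta_{\mathcal A}$.

In the star case take $c_1=F_i$, $c_{d+1}=Y$ and $c_2,\dots,c_d\in\{A_1,\dots,A_r,B\}$. The letters $F_i$ and $Y$ come from $e_1$; each inner letter comes from $e_0$ or from $e_1$; each $H$ comes from $e_0$. So $J(c_1\cdots c_{d+1})$ is the sum over $k_1,\dots,k_d\ge1$ of $\prod_j(-a_j)^{k_j-1}$ times the coefficient of the series $J$, extended linearly, on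
$$e_1e_0^{k_1-1}(e_0+e_1)e_0^{k_2-1}\cdots(e_0+e_1)e_0^{k_d-1}e_1 .$$
Choosing $e_0$ at an inner place merges two adjacent arguments into their sum: $e_0^{k_1-1}e_0e_0^{k_2-1}=e_0^{(k_1+k_2)-1}$. So by (5) this coefficient is $(-1)^{\sum k_j}\zeta^\star_{\mathcal A}(k_1,\dots,k_d)$, and (17) holds with $\zeta=\zeta_{\mathcal A}^\star$.

**Translation.** For $S\subset[r]$ let $A_S$ be the sum of all products of the $A_i$, $i\in S$, over all orderings, with $A_\emptyset=1$; for instance $A_{\{1,2\}}=A_1A_2+A_2A_1$. Cutting $A_S$ into prefix and suffix gives exactly the pairs $(A_{S'},A_{S''})$ with $S=S'\sqcup S''$; we use this constantly. As seen in Section 5, $A_{\sigma(1)}BA_{\sigma(2)}\cdots A_{\sigma(r)}BC$ has partial weights $a_1(\sigma),\dots,a_d(\sigma),0$. The same is true with $F_{\sigma(1)},Y$ in place of $A_{\sigma(1)},C$. Put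
$$T=\sum_ix_iJ(A_iBA_{M_i}BC)\ \text{(non-star)},\qquad T^\star=\sum_ix_iJ(F_iBA_{M_i}BY)\ \text{(star)}. \tag{18}$$
By (17), $T$ and $T^\star$ are $(-1)^d$ times the sum over all $k$ of the left sides of (3), and the left side for $k$ is homogeneous of degree $k-d+1$ in $P\subset P'$. So Theorem 2 is equivalent to $T=0$ and $T^\star=0$ for odd $r$.

**Rehearsal for $r=1$ (non-star).** Write $A=A_1$, $x=x_1$. Put $\Theta=\Phi\Psi^{-1}$ and $Q=\Psi J\Psi^{-1}$. By (14), $\Theta Q=N\Theta$ and $Q\Psi=N\Psi-\partial\Psi$; thus $q=Q-N$ satisfies $q\Psi=-\partial\Psi$, and $q$ vanishes on letters. Also $Q\in\mathfrak L$, so $Q(BB)=0$ by reversal. Let $\mu=Q(AB)$.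

Evaluating $q\Psi=-\partial\Psi$ at $AB$, $ABB$, $BC$, $ABC$, $BBC$, and using $\Psi(c)=0$, gives in turn
$$x\Psi(AB)=-\mu,\quad x\Psi(ABB)=-Q(ABB),\quad x\Psi(BC)=Q(BC),\quad Q(ABC)=0,\quad x\Psi(BBC)=Q(BBC).$$
Evaluating $\Psi J=N\Psi-\partial\Psi$ at $BC$ gives $J(BC)=x\Psi(BC)=Q(BC)$. At the weight-$0$ word $ABBC$ it gives $J(ABBC)+\Psi(AB)J(BC)+\Psi(ABB)=\Psi(BBC)$. Hence
$$T=xJ(ABBC)=Q(BBC)+\mu\,Q(BC)+Q(ABB).$$
Now $\Theta Q=N\Theta$ at $BA$ reads $Q(BA)+\Theta(B)=\Theta(A)$, and $Q(BA)=-\mu$. At $ABB$ it reads $Q(ABB)+\Theta(AB)=\Theta(BB)$. At $BBC$ and at $ABC$ the right side is in both cases $\Theta(BC)$, so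
$$Q(BBC)+\Theta(B)Q(BC)+\Theta(BB)=\Theta(A)Q(BC)+\Theta(AB),$$
that is, $Q(BBC)=-\mu\,Q(BC)-Q(ABB)$. So $T=0$. The general proof follows this pattern, with sums over subsets.

## 9. Lie coefficients on words with one or two letters $B$

**Lemma 4.** Let $Q\in\mathfrak L$. (i) $Q(A_S)=0$ for $|S|\ge2$. (ii) $Q(A_SBA_{S'})=(-1)^{|S'|}Q(A_{S\sqcup S'}B)$ for disjoint $S,S'$. (iii) $Q(BA_MB)=0$ for $|M|$ even.

*Proof.* (i) $A_S$ is the shuffle product of the letters $A_i$, $i\in S$.

(ii) The case $S'=\emptyset$ is trivial. For $S'\ne\emptyset$, sort the shuffle of $A_SB$ and $A_{S'}$ by the set $T\subset S'$ of letters that land before $B$: $0=Q(\mathrm{sh}(A_SB,A_{S'}))=\sum_{T\subset S'}Q(A_{S\sqcup T}BA_{S'\setminus T})$. By induction on $|S'|$ the term for $T\ne\emptyset$ is $(-1)^{|S'\setminus T|}Q(A_{S\sqcup S'}B)$. As $\sum_{T\subset S'}(-1)^{|S'\setminus T|}=0$, the term for $T=\emptyset$ must be $(-1)^{|S'|}Q(A_{S\sqcup S'}B)$.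

(iii) $BA_MB$ is invariant under reversal and has even length, so $Q(BA_MB)=-Q(BA_MB)$. $\square$

**Lemma 5.** Let $r$ be odd, and let $Q\in\mathfrak L$, $\Theta\in\exp\mathfrak L$ in the letters $A_i,B$ satisfy $\Theta Q=N_0\Theta$ and $Q(A_i)=Q(B)=1$. Put $\mu_S=Q(A_SB)$ (so $\mu_\emptyset=1$) and $\Lambda=\sum_j\Theta(BA_{M_j}B)-\Theta(A_{[r]}B)$. Then

(a) $(-1)^{|S|}\mu_S=\Theta(A_S)-\sum_{i\in S}\Theta(BA_{S\setminus i})$ for all $S\subset[r]$;

(b) $\sum_{\emptyset\ne S\subsetneq[r]}(-1)^{|S|}\mu_S\mu_{S^c}=0$;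

(c) $Q(A_iBA_{M_i}B)=\Lambda$ for every $i$.

*Proof of (a).* For $S=\emptyset$ both sides are $1$. For $S\ne\emptyset$ evaluate $\Theta Q=N_0\Theta$ at $BA_S$. The right side is $\Theta(A_S)$. On the left the empty prefix gives $Q(BA_S)$, and a prefix $BA_V$ gives $\Theta(BA_V)Q(A_{S\setminus V})$, which by Lemma 4(i) vanishes unless $S\setminus V$ is one element $i$, where $Q(A_i)=1$. So $Q(BA_S)+\sum_{i\in S}\Theta(BA_{S\setminus i})=\Theta(A_S)$, and $Q(BA_S)=(-1)^{|S|}\mu_S$ by Lemma 4(ii).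

*Proof of (b).* Since $r$ is odd, $S\leftrightarrow S^c$ changes the sign of the summand.

*Proof of (c).* The purpose is to express everything through the two families $\eta_U=\Theta(A_U)=\prod_{j\in U}\Theta(A_j)$ and $b_S=\Theta(A_SB)$. From $b_S\eta_{S'}=\Theta(\mathrm{sh}(A_SB,A_{S'}))=\sum_{T\subset S'}\Theta(A_{S\sqcup T}BA_{S'\setminus T})$, Möbius inversion gives
$$\Theta(A_SBA_{S'})=\sum_{T\subset S'}(-1)^{|T|}\eta_{S'\setminus T}\,b_{S\sqcup T}. \tag{19}$$
To check, substitute the former into the right side: it becomes $\sum_{V\subset S'}\Theta(A_{S\sqcup V}BA_{S'\setminus V})\sum_{T\subset V}(-1)^{|T|}$, and the inner sum is $0$ unless $V=\emptyset$. Next, for $|M|$ even,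
$$\Theta(BA_MB)=\tfrac12\sum_{S\sqcup S'=M}(-1)^{|S|}b_Sb_{S'}. \tag{20}$$
To see this, sort the shuffle of $A_SB$ and $A_{S'}B$ by the origin of its last letter:
$$b_Sb_{S'}=\sum_{T'\subset S'}\Theta(A_{S\sqcup T'}BA_{S'\setminus T'}B)+\sum_{T\subset S}\Theta(A_{S'\sqcup T}BA_{S\setminus T}B).$$
In the alternating sum over $S\sqcup S'=M$ the coefficient of $\Theta(A_VBA_{M\setminus V}B)$ is $\sum_{S\subset V}(-1)^{|S|}+(-1)^{|M|}\sum_{S'\subset V}(-1)^{|S'|}$. For $|M|$ even this is $0$ if $V\ne\emptyset$ and $2$ if $V=\emptyset$.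

Now pass to generating functions. Work in $\mathcal R[t_1,\dots,t_r]/(t_1^2,\dots,t_r^2)$ with $t_S=\prod_{i\in S}t_i$ and $\bar f(t)=f(-t)$, and put
$$b=\sum_Sb_St_S,\quad\eta=\sum_S\eta_St_S=\prod_i(1+\Theta(A_i)t_i),\quad\tau=\sum_it_i,\quad\mu=\sum_S\mu_St_S.$$
Let $[t_S]f$ be the coefficient of $t_S$, and let $\partial_if$ be the coefficient of $t_i$ in $f$ viewed as a polynomial of degree at most $1$ in $t_i$; then $\partial_i(ff')\equiv f\partial_if'+f'\partial_if$ modulo $t_i$. We have $\eta\bar\eta=1$. By (19) with $S=\emptyset$, $\sum_S\Theta(BA_S)t_S=\eta\bar b$. So (a) reads $\bar\mu=\eta(1-\tau\bar b)$, that is,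
$$\mu=\bar\eta(1+\tau b).$$
Also $\partial_i\bar b=-\sum_{T\not\ni i}(-1)^{|T|}b_{T\sqcup i}t_T$, so by (19) with $S=\{i\}$,
$$\sum_{S'\not\ni i}\Theta(A_iBA_{S'})t_{S'}\equiv-\eta\,\partial_i\bar b\pmod{t_i}.$$

Evaluate $\Theta Q=N_0\Theta$ at $A_iBA_{M_i}B$. The prefix $A_i$ contributes $\Theta(A_i)Q(BA_{M_i}B)=0$ by Lemma 4(iii), as $|M_i|=r-1$ is even. The prefixes $A_iBA_V$ contribute $\Theta(A_iBA_V)\mu_{M_i\setminus V}$. Hence
$$Q(A_iBA_{M_i}B)=\Theta(BA_{M_i}B)-\sum_{V\subset M_i}\Theta(A_iBA_V)\mu_{M_i\setminus V}=\Theta(BA_{M_i}B)+[t_{M_i}]\,(\partial_i\bar b)(1+\tau b),$$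
where we used $\eta\bar\eta=1$, and where terms divisible by $t_i$ do not matter for $[t_{M_i}]$.

The first part is $[t_{M_i}]\partial_i\bar b=[t_{[r]}]\bar b=(-1)^rb_{[r]}=-b_{[r]}$. For the second, $[t_{M_i}]\tau b\,\partial_i\bar b=\sum_{j\ne i}[t_{N_j}]b\,\partial_i\bar b$ with $N_j=[r]\setminus\{i,j\}$, and $|N_j|=r-2$ is odd. Writing $b=\beta_0+\beta_1t_i$ we have $\partial_i\bar b=-\bar\beta_1$, whose bar is $-\beta_1=-\partial_ib$. So $\overline{b\,\partial_i\bar b}\equiv-\bar b\,\partial_ib$ modulo $t_i$. Since bar acts as $-1$ on coefficients of odd degree, $[t_{N_j}]b\,\partial_i\bar b=[t_{N_j}]\bar b\,\partial_ib$. Averaging the two forms and using (20) with $M=M_j=N_j\sqcup\{i\}$, $|M_j|$ even,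
$$[t_{N_j}]b\,\partial_i\bar b=\tfrac12[t_{N_j}]\partial_i(b\bar b)=\tfrac12[t_{M_j}]b\bar b=\Theta(BA_{M_j}B).$$
Altogether $Q(A_iBA_{M_i}B)=\Theta(BA_{M_i}B)-b_{[r]}+\sum_{j\ne i}\Theta(BA_{M_j}B)=\Lambda$. $\square$

## 10. The non-star identity

Let $r$ be odd. We show $T=0$. All words are evaluated by cutting into prefix and suffix.

**Step 1. An auxiliary Lie element.** We replace $J$ by a conjugate for which the equation with $\Psi$ becomes triangular. Let $\Theta=\Phi\Psi^{-1}\in\exp\mathfrak L$, $Q=\Psi J\Psi^{-1}=\Theta^{-1}N\Theta\in\mathfrak L$ and $q=Q-N$. By (14), $Q\Psi=\Psi J=N\Psi-\partial\Psi$, so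
$$(q\Psi)(u)=-|u|\,\Psi(u)\quad\text{for all words }u. \tag{21}$$
The length-one part of $Q$ is $N$. So $q(c)=0$ and $Q(c)=1$ for letters $c$, and $q(u)=Q(u)$ for words of length at least $2$. Setting $C=0$, the restriction of $(Q,\Theta)$ to the letters $A_i,B$ satisfies the hypotheses of Lemma 5; let $\mu_S$ and $\Lambda$ be as there. By Lemma 4, $q(A_U)=0$ for $U\ne\emptyset$, $q(A_SBA_{S'})=(-1)^{|S'|}\mu_{S\sqcup S'}$ if $S\sqcup S'\ne\emptyset$, and $q(B)=0$.

**Step 2. Values of $\Psi$ on words in $A_i,B$.** Evaluate (21).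

At $A_U$, $U\ne\emptyset$, all prefixes give $0$, so $\Psi(A_U)=0$. At $A_UB$, $U\ne\emptyset$, only the full prefix contributes, so $\Psi(A_UB)=-\mu_U/x_U$. By (16), $\Psi(B)=\Psi(C)=0$.

At $A_iBA_{S\setminus i}$, $i\in S$, a prefix $A_iBA_V$ leaves the suffix $A_{(S\setminus i)\setminus V}$, on which $\Psi$ vanishes unless it is empty. So $-x_S\Psi(A_iBA_{S\setminus i})=(-1)^{|S|-1}\mu_S$, and therefore
$$\Psi(A_iBA_{S\setminus i})=(-1)^{|S|}\mu_S/x_S,\qquad\sum_{i\in S}x_i\Psi(A_iBA_{S\setminus i})=(-1)^{|S|}\mu_S. \tag{22}$$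

At $A_iBA_{M_i}B$, of weight $s$: the prefixes $A_iBA_{S\setminus i}$ with $i\in S\subsetneq[r]$ contribute $(-1)^{|S|-1}\mu_S\cdot(-\mu_{S^c}/x_{S^c})$, the one with $S=[r]$ contributes $0$ as $\Psi(B)=0$, and the full word contributes $Q(A_iBA_{M_i}B)=\Lambda$ by Lemma 5(c). So
$$-s\,\Psi(A_iBA_{M_i}B)=\Lambda+\sum_{i\in S\subsetneq[r]}(-1)^{|S|}\frac{\mu_S\mu_{S^c}}{x_{S^c}}.$$
Multiply by $x_i/s$ and sum over $i$. As $\frac{x_S}{s\,x_{S^c}}=\frac1{x_{S^c}}-\frac1s$, and the part with $\frac1s$ vanishes by Lemma 5(b),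
$$-\sum_ix_i\Psi(A_iBA_{M_i}B)=\Lambda+\sum_{\emptyset\ne S\subsetneq[r]}(-1)^{|S|}\frac{\mu_S\mu_{S^c}}{x_{S^c}}. \tag{23}$$

**Step 3. Values of $\Psi$ and $J$ on words ending in $BC$.** For $S\ne\emptyset$ let $P_S=\Psi(A_{S^c}BC)$; the word has weight $-x_S$. In (21) the prefixes $A_V$ contribute $0$ and $A_{S^c}B$ contributes a multiple of $\Psi(C)=0$. Thus
$$x_SP_S=Q(A_{S^c}BC)\quad(S\ne\emptyset),\qquad Q(A_{[r]}BC)=0, \tag{24}$$
the latter from the weight-$0$ word $A_{[r]}BC$ in the same way.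

At $BA_{M_i}BC$, of weight $-x_i$, the prefixes are $B$ (with $q(B)=0$), $BA_V$ with $V\ne\emptyset$ (with $q(BA_V)=(-1)^{|V|}\mu_V$ and suffix $A_{M_i\setminus V}BC$), $BA_{M_i}B$ (factor $\Psi(C)=0$) and the full word:
$$x_i\Psi(BA_{M_i}BC)=Q(BA_{M_i}BC)+\sum_{\emptyset\ne V\subset M_i}(-1)^{|V|}\mu_VP_{V\cup i}. \tag{25}$$

Next evaluate $\Psi J=N\Psi-\partial\Psi$ at $A_{S^c}BC$, $S\ne\emptyset$. On the left we get $J(A_{S^c}BC)$ from the empty prefix, $0$ from $A_V$ with $V\ne\emptyset$, and $\Psi(A_{S^c}B)J(C)$, which is $-\mu_{S^c}/x_{S^c}$ if $S\ne[r]$ and $\Psi(B)=0$ if $S=[r]$. On the right, stripping the first letter gives $\sum_{i\notin S}P_{S\cup i}$ (and $\Psi(C)=0$ if $S=[r]$), and $-\partial\Psi$ gives $x_SP_S$. With $[S\ne[r]]$ equal to $1$ or $0$ according to whether the condition holds,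
$$J(A_{S^c}BC)=[S\ne[r]]\,\frac{\mu_{S^c}}{x_{S^c}}+\sum_{i\notin S}P_{S\cup i}+x_SP_S. \tag{26}$$

**Step 4. A formula for $T$.** Evaluate $\Psi J=N\Psi-\partial\Psi$ at the weight-$0$ word $A_iBA_{M_i}BC$. The prefixes $\emptyset$, $A_i$, $A_iBA_V$ and $A_iBA_{M_i}B$ give
$$J(A_iBA_{M_i}BC)+0+\sum_{V\subset M_i}\Psi(A_iBA_V)J(A_{M_i\setminus V}BC)+\Psi(A_iBA_{M_i}B)=\Psi(BA_{M_i}BC).$$
Multiply by $x_i$, sum over $i$, put $S=V\cup i$ and use (22):
$$T=\sum_ix_i\Psi(BA_{M_i}BC)-\sum_{S\ne\emptyset}(-1)^{|S|}\mu_SJ(A_{S^c}BC)-\sum_ix_i\Psi(A_iBA_{M_i}B).$$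
Insert (25), (26) and (23). The terms $(-1)^{|S|}\mu_S\mu_{S^c}/x_{S^c}$ from (26) and (23) cancel. The terms $(-1)^{|S|}\mu_SP_{S\cup i}$ with $S\ne\emptyset$, $i\notin S$ from (25) and (26) cancel. With (24),
$$T=\sum_iQ(BA_{M_i}BC)-\sum_{S\ne\emptyset}(-1)^{|S|}\mu_SQ(A_{S^c}BC)+\Lambda. \tag{27}$$

**Step 5. The other conjugacy.** So far only the equations with $\Psi$ were used on words containing $C$; now we use $\Theta Q=N\Theta$. It gives $(\Theta Q)(cu)=\Theta(u)$ for every letter $c$, so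
$$\sum_i(\Theta Q)(BA_{M_i}BC)=\sum_i\Theta(A_{M_i}BC)=(\Theta Q)(A_{[r]}BC).$$
The left side is (prefixes $\emptyset$, $BA_V$ with $S=V\cup i$, and $BA_{M_i}B$)
$$\sum_iQ(BA_{M_i}BC)+\sum_{S\ne\emptyset}\sum_{i\in S}\Theta(BA_{S\setminus i})Q(A_{S^c}BC)+\sum_i\Theta(BA_{M_i}B)Q(C),$$
and the right side is $Q(A_{[r]}BC)+\sum_{S\ne\emptyset}\Theta(A_S)Q(A_{S^c}BC)+\Theta(A_{[r]}B)Q(C)$. Here $Q(A_{[r]}BC)=0$ by (24), and $Q(C)=1$. By Lemma 5(a),
$$\sum_iQ(BA_{M_i}BC)=\sum_{S\ne\emptyset}(-1)^{|S|}\mu_SQ(A_{S^c}BC)-\Lambda .$$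
With (27), $T=0$. This is Theorem 2 for $\zeta_{\mathcal A}$. $\square$

## 11. The star identity

Let $r$ be odd. We show $T^\star=0$. Setting $F=Y=0$, the first equation of (15) becomes $\Phi J=N_0\Phi$. So, by (16), the restrictions of $Q:=J$ and $\Theta:=\Phi$ to the letters $A_i,B$ satisfy the hypotheses of Lemma 5. In this section $\mu_S=J(A_SB)$, $\Lambda$ is defined with $\Phi$, and $q=J-N_0$ on words in $A_i,B$. The new difficulty is the first letter $F_i$, which arises from $e_1$ only, while $A_i$ arises from both $e_0$ and $e_1$. The next lemma compares the two.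

**Lemma 6.** For a word $u$ of length at most $r$ in the $A_j$ ($j\ne i$) and $B$,
$$J(F_iBu)=J(A_iBu)-\frac1{x_i}\bigl[J(A_iu)-J(Bu)\bigr].$$

*Proof.* By (S2) we may set $Y=0$ and $F_j=0$ for $j\ne i$. In the alphabet $\{A_1,\dots,A_r,B,F_i\}$ let $\mathcal F$ be the ideal spanned by the words containing $F_i$; it is stable under $\partial$, and $\mathcal F^2$ denotes the span of the words with at least two letters $F_i$. We compute modulo $\mathcal F^2$. Let $J_0=\mathcal J(H+N_0,N_0)$; it has the same coefficients as $J$ on words in the $A_j,B$. For $y_0,y_1\in\mathfrak L\cap\mathcal F$, expand each $J_m$ multilinearly; terms with two factors from $\mathcal F$ lie in $\mathcal F^2$. So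
$$\mathcal J(H+N_0+y_0,\,N_0+y_1)\equiv J_0+D_0(y_0)+D_1(y_1)\pmod{\mathcal F^2}$$
with $\mathcal R$-linear maps $D_0,D_1$ (modulo $\mathcal F^2$). Elements $y_0,y_1$ of $\mathcal F^2$ do not matter. Put $D=D_0+D_1$.

The idea is to conjugate by $e^v$ with $v=F_i/x_i\in\mathfrak L$, since $[H,v]=F_i$. Modulo $\mathcal F^2$,
$$e^{-v}(H+N_0)e^v\equiv H+N_0+F_i+[N_0,v],\qquad e^{-v}N_0e^v\equiv N_0+[N_0,v],\qquad e^{-v}J_0e^v\equiv J_0+[J_0,v].$$
So (S3) gives $D_0(F_i+[N_0,v])+D_1([N_0,v])\equiv[J_0,v]$, and hence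
$$D_1(F_i)\equiv D(F_i)-[J_0,v]+D([N_0,v]).$$
Compare the coefficients of $F_iBu$.

The left side is the part of $\mathcal J(H+N_0,N_0+F_i)$ linear in $F_i$, with coefficient $J(F_iBu)$.

$D(F_i)$ is the part linear in $F_i$ of $\mathcal J(H+N_0+F_i,N_0+F_i)=\tau J_0$, where $\tau:A_i\mapsto A_i+F_i$ commutes with $\partial$ because $A_i$ and $F_i$ have equal weight. The coefficient of $F_iBu$ is $J_0(A_iBu)=J(A_iBu)$.

In $-[J_0,v]=vJ_0-J_0v$ the words of $J_0v$ end in $F_i$, and $F_iBu$ does not. The coefficient is $\frac1{x_i}J_0(Bu)=\frac1{x_i}J(Bu)$.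

Finally $D([N_0,v])=\frac1{x_i}\sum_cD(cF_i-F_ic)$, where $c$ runs over the $A_j$ and $B$. For a given $c$ let $y$ be a new letter of weight $|c|+x_i$. Then $D(cF_i-F_ic)$ is obtained from the part linear in $y$ of $\mathcal J(H+N_0+y,N_0+y)$ by the homomorphism $y\mapsto cF_i-F_ic=[c,F_i]$, which commutes with $\partial$; words with at least two letters $y$ go to $\mathcal F^2$. A word $u_1yu_2$ goes to $u_1cF_iu_2-u_1F_icu_2$. The word $F_iBu$ starts with its only $F_i$, so it arises only from the second term, with $u_1=\emptyset$, $c=B$, $u_2=u$ and sign $-$. For $c=B$ the letter $y$ has weight $x_i$, so the substitution $A_i\mapsto A_i+y$ in $J_0$ shows, as before, that the coefficient of $yu$ is $J_0(A_iu)$. The contribution is $-\frac1{x_i}J(A_iu)$. Adding the three contributions gives the lemma. $\square$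

For $u=\emptyset$ the lemma says $J(F_iB)=J(A_iB)=\mu_{\{i\}}$, as $J(A_i)=J(B)=1$.

**Step 1. Values of $\Psi$ on words in $A_i,B$.** With $F=Y=0$, (15) gives $\Psi q=-\partial\Psi$, that is, $(\Psi q)(u)=-|u|\Psi(u)$. Here $q(A_U)=0$ for $U\ne\emptyset$, $q(B)=0$, and $q(A_UB)=\mu_U$, $q(BA_U)=(-1)^{|U|}\mu_U$ for $U\ne\emptyset$, by Lemma 4 and (16). Evaluating at $A_U$, $A_UB$, $BA_U$ with $U\ne\emptyset$ (in the last two only the empty prefix contributes) gives in turn
$$\Psi(A_U)=0,\qquad\Psi(A_UB)=-\frac{\mu_U}{x_U},\qquad\Psi(BA_U)=-(-1)^{|U|}\frac{\mu_U}{x_U}, \tag{28}$$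
and $\Psi(B)=0$ by (16). At $BA_MB$ with $|M|$ even, the empty prefix gives $q(BA_MB)=J(BA_MB)=0$ by Lemma 4(iii), and $BA_M$ gives a multiple of $q(B)=0$. So
$$x_M\Psi(BA_MB)=-\sum_{V\subsetneq M}\Psi(BA_V)\,\mu_{M\setminus V}. \tag{29}$$
(For $M=\emptyset$ both sides are $0$.)

**Step 2. Values of $\Psi$ on words starting with $F_i$.** First a general formula. Evaluate (15) at $F_iu$ with $u\ne\emptyset$ a word in the $A_j,B$. The left side is $J(F_iu)+\sum\Psi(F_iu')J(u'')$ over $u=u'u''$ with $u''\ne\emptyset$, and $\Psi(F_i)=0$. Write $J=N_0+q$ on the suffixes $u''$. The contribution of $N_0$ cancels $(\Psi N_0)(F_iu)$ on the right. What remains is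
$$|F_iu|\,\Psi(F_iu)=\Psi(u)-J(F_iu)-\sum_{\substack{u=u'u''\\u',u''\ne\emptyset}}\Psi(F_iu')\,q(u''). \tag{30}$$

Take $u=BA_{S\setminus i}$ with $i\in S$. The last sum vanishes because $q(A_U)=0$, so $x_S\Psi(F_iBA_{S\setminus i})=\Psi(BA_{S\setminus i})-J(F_iBA_{S\setminus i})$. By Lemma 6 with $u=A_{S\setminus i}$ and Lemma 4(ii),
$$\sum_{i\in S}x_iJ(F_iBA_{S\setminus i})=(-1)^{|S|-1}x_S\mu_S-J(A_S)+(-1)^{|S|-1}\sum_{i\in S}\mu_{S\setminus i}.$$
We claim that for all $S\ne\emptyset$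
$$D_S:=\sum_{i\in S}x_i\Psi(F_iBA_{S\setminus i})=(-1)^{|S|}\mu_S+\sum_{i\in S}\Psi(BA_{S\setminus i}). \tag{31}$$
Let $|S|\ge2$. Then $J(A_S)=0$, and $x_{S\setminus i}\Psi(BA_{S\setminus i})=-(-1)^{|S|-1}\mu_{S\setminus i}$ by (28). Writing $x_i=x_S-x_{S\setminus i}$,
$$\begin{aligned}x_SD_S&=\sum_{i\in S}(x_S-x_{S\setminus i})\Psi(BA_{S\setminus i})-\sum_{i\in S}x_iJ(F_iBA_{S\setminus i})\\&=x_S\sum_{i\in S}\Psi(BA_{S\setminus i})+(-1)^{|S|-1}\sum_{i\in S}\mu_{S\setminus i}+(-1)^{|S|}x_S\mu_S-(-1)^{|S|-1}\sum_{i\in S}\mu_{S\setminus i},\end{aligned}$$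
and dividing by $x_S$ gives (31). If $S=\{i\}$, then $x_iD_S=x_i(\Psi(B)-J(F_iB))=-x_i\mu_{\{i\}}$, which is (31) since $\Psi(B)=0$.

Next take $u=BA_{M_i}B$ in (30), with $|F_iu|=s$. The relevant splittings are $u'=BA_V$, $u''=A_{M_i\setminus V}B$, with $q(u'')=\mu_{M_i\setminus V}$ for $V\ne M_i$ and $q(B)=0$. Multiply by $x_i$ and sum over $i$, with $S=V\cup i$:
$$s\sum_ix_i\Psi(F_iBA_{M_i}B)=\sum_ix_i\Psi(BA_{M_i}B)-\sum_ix_iJ(F_iBA_{M_i}B)-\sum_{\emptyset\ne S\subsetneq[r]}D_S\,\mu_{S^c}.$$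
In the last sum insert (31). The part with $(-1)^{|S|}\mu_S\mu_{S^c}$ vanishes by Lemma 5(b), and (29) with $M=M_i$ ($|M_i|$ even) turns the rest into
$$\sum_i\sum_{V\subsetneq M_i}\Psi(BA_V)\mu_{M_i\setminus V}=-\sum_ix_{M_i}\Psi(BA_{M_i}B).$$
For the middle sum, Lemma 6 with $u=A_{M_i}B$, Lemma 5(c) and $J(BA_{M_i}B)=0$ give
$$\sum_ix_iJ(F_iBA_{M_i}B)=s\Lambda-\sum_iJ(A_iA_{M_i}B)=s\Lambda-\mu_{[r]}.$$
Since $x_i+x_{M_i}=s$, division by $s$ gives
$$\sum_ix_i\Psi(F_iBA_{M_i}B)=\sum_i\Psi(BA_{M_i}B)-\Lambda+\frac{\mu_{[r]}}s. \tag{32}$$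

**Step 3. Values on words ending in $BY$.** Put $j_U=J(A_UBY)$. At words ending in $Y$ the term $\Psi N_0$ of (15) vanishes. At words starting with $A_i$ or $B$ the term $(F+Y)\Psi$ vanishes. At $A_{[r]}BY$, of weight $0$, the second equation of (15) gives $j_{[r]}+\Psi(A_{[r]}B)J(Y)=0$, so $j_{[r]}=\mu_{[r]}/s$ by (28). At $BA_{M_i}BY$, of weight $-x_i$, it gives
$$x_i\Psi(BA_{M_i}BY)=J(BA_{M_i}BY)+\sum_{V\subset M_i}\Psi(BA_V)\,j_{M_i\setminus V}+\Psi(BA_{M_i}B). \tag{33}$$
Now use the other conjugacy. From $\Phi J=(N_0+F+Y)\Phi$,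
$$\sum_i(\Phi J)(BA_{M_i}BY)=\sum_i\Phi(A_{M_i}BY)=(\Phi J)(A_{[r]}BY).$$
Expanding both sides with $J(Y)=1$,
$$\sum_iJ(BA_{M_i}BY)+\sum_{S\ne\emptyset}\sum_{i\in S}\Phi(BA_{S\setminus i})j_{S^c}+\sum_i\Phi(BA_{M_i}B)=j_{[r]}+\sum_{S\ne\emptyset}\Phi(A_S)j_{S^c}+\Phi(A_{[r]}B),$$
hence by Lemma 5(a) $\sum_iJ(BA_{M_i}BY)=j_{[r]}+\sum_{S\ne\emptyset}(-1)^{|S|}\mu_Sj_{S^c}-\Lambda$. Sum (33) over $i$, put $S=V\cup i$, and use (31) to combine $(-1)^{|S|}\mu_S$ and $\sum_{i\in S}\Psi(BA_{S\setminus i})$ into $D_S$: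
$$\sum_ix_i\Psi(BA_{M_i}BY)=\frac{\mu_{[r]}}s-\Lambda+\sum_{S\ne\emptyset}D_S\,j_{S^c}+\sum_i\Psi(BA_{M_i}B). \tag{34}$$

**Step 4. Evaluation of $T^\star$.** At the weight-$0$ word $F_iBA_{M_i}BY$, with $\Psi(F_i)=0$ and $J(Y)=1$, the second equation of (15) reads
$$J(F_iBA_{M_i}BY)+\sum_{V\subset M_i}\Psi(F_iBA_V)\,j_{M_i\setminus V}+\Psi(F_iBA_{M_i}B)=\Psi(BA_{M_i}BY).$$
Multiply by $x_i$ and sum over $i$:
$$T^\star=\sum_ix_i\Psi(BA_{M_i}BY)-\sum_{S\ne\emptyset}D_S\,j_{S^c}-\sum_ix_i\Psi(F_iBA_{M_i}B).$$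
By (34) the first two terms add up to $\frac{\mu_{[r]}}s-\Lambda+\sum_i\Psi(BA_{M_i}B)$, and by (32) this is exactly the third sum. So $T^\star=0$. This completes the proof of Theorem 2, and with it that of Theorem 1. $\blacksquare$
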